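\title{A twisted sum of $c_0$ and $\ell_\infty$ that is not a $\mathcal C$-space}

\begin{abstract}
We construct, in ZFC, a short exact sequence $0\to c_0\to Z\to C(\beta\omega)\to 0$ in which $Z$ is not isomorphic to $C(L)$ for any compact space $L$. This answers a question posed by Castillo and Salguero Alarc\'on under the assumption $\mathfrak p=\mathfrak c$. The space $Z$ belongs to a family of twisted sums of $c_0$ and $C(K)$ built from an operator $S:C(K)\to c_0(\Gamma)$ and an almost disjoint family indexed by $\Gamma$. When $C(K)$ is a Grothendieck space, such a twisted sum is isomorphic to a space of continuous functions if and only if it splits, and this happens if and only if all but countably many coordinates of $S$ vanish. The same method applies to every infinite compact F-space.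
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{twisted sum} of Banach spaces $Y$ and $X$ is a Banach space $Z$ together with a short exact sequence $0\to Y\to Z\to X\to 0$ of bounded linear operators. The sequence \emph{splits} if the map $Z\to X$ has a bounded linear right inverse; then $Z\simeq Y\oplus X$. A twisted sum is \emph{nontrivial} if its sequence does not split. A \emph{$\mathcal C$-space} is a Banach space isomorphic to $C(K)$ for some compact Hausdorff space $K$.

Let $Y=c_0$ and $X=C(K)$. Both ends of the sequence are $\mathcal C$-spaces, since $c_0\simeq C(\omega+1)$, and one asks whether the middle space must be one too. There are two visible sources of positive examples. The direct sum $c_0\oplus C(K)$ is isomorphic to $C((\omega+1)\sqcup K)$. And if $L$ is a compact space with distinct isolated points $t_0,t_1,\dots$ and $K=L\setminus\{t_n:n\in\omega\}$, then restriction to $K$ maps $C(L)$ onto $C(K)$, and its kernel is $c_0$, because for a function $F$ in the kernel each set $\{|F|\ge\varepsilon\}$ is a compact subset of the discrete set $\{t_n\}$.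 So
\begin{equation}\label{eq:isolated}
0\to c_0\to C(L)\to C(K)\to 0
\end{equation}
is a twisted sum, and it can be nontrivial (Examples~\ref{ex:linfty} and~\ref{ex:onepoint}). To show that a twisted sum is not a $\mathcal C$-space it is therefore not enough to show that it is nontrivial. One has to exclude every isomorphism onto every $C(L)$, and an isomorphism need not respect order or multiplication.

Let $\mathfrak c$ be the continuum and $\mathfrak p$ the pseudointersection number: the least size of a family of subsets of $\omega$, all of whose finite intersections are infinite, such that no infinite set is contained up to a finite set in every member. A compact space has \emph{property (M)} if every Radon measure on it has separable support. The following is known. Under $\mathfrak p=\mathfrak c$ there is a twisted sum $0\to c_0\to Z\to C(K)\to0$ in which $Z$ is not a $\mathcal C$-space whenever $K$ has weight $\mathfrak c$ and is a Corson compactum with property (M), a separable Rosenthal compactum, or a scattered compactum of finite height. It is also known that there is a nontrivial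 twisted sum $0\to c_0\to Z\to\ell_\infty\to0$. Since $\ell_\infty=C(\beta\omega)$, this leads to the problem posed in \cite{CS}: \emph{under $\mathfrak p=\mathfrak c$, is there a twisted sum $0\to c_0\to Z\to C(\beta\omega)\to0$ in which $Z$ is not a $\mathcal C$-space?} The answer is yes, and no extra axiom is needed.

\begin{theorem}[ZFC]\label{thm:A}
There is a twisted sum $0\to c_0\to Z\to C(\beta\omega)\to0$ in which $Z$ is not a $\mathcal C$-space.
\end{theorem}

We describe the family of spaces in which the example is found. Scalars are real, compact spaces are Hausdorff, and $M(K)=C(K)^*$ is the space of Radon measures on $K$. Let $\pi:\ell_\infty\to\ell_\infty/c_0$ be the quotient map, so that $\|\pi g\|=\limsup_m|g(m)|$. A family $\mathcal A=(A_\gamma)_{\gamma\in\Gamma}$ of infinite subsets of $\omega$ is \emph{almost disjoint} if $A_\gamma\cap A_\eta$ is finite for $\gamma\neq\eta$. Finitely many members of $\mathcal A$ are disjoint outside a finite set, so $\|\pi(\sum_\gamma v_\gamma1_{A_\gamma})\|=\max_\gamma|v_\gamma|$ for finitely supported $v$. Hence there is an isometric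 embedding $\kappa:c_0(\Gamma)\to\ell_\infty/c_0$ with $\kappa(e_\gamma)=\pi(1_{A_\gamma})$. Let $S:C(K)\to c_0(\Gamma)$ be a bounded operator and let $\sigma_\gamma\in M(K)$ be its coordinates, $\sigma_\gamma(u)=(Su)(\gamma)$. Put
\[
Z(S,\mathcal A)=\{(u,g)\in C(K)\oplus_\infty\ell_\infty:\ \pi g=\kappa Su\},
\]
and consider
\begin{equation}\label{eq:seq}
0\to c_0\xrightarrow{\ g\mapsto(0,g)\ }Z(S,\mathcal A)\xrightarrow{\ q\ }C(K)\to0,\qquad q(u,g)=u.
\end{equation}
This sequence is exact: $q$ is onto because $\pi$ is, and $\ker q=\{0\}\times c_0$.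

The space $C(K)$ is \emph{Grothendieck} if every weak*-convergent sequence in $M(K)$ converges weakly, that is, in the topology $\sigma(M(K),M(K)^*)$. The space $C(\beta\omega)=\ell_\infty$ is Grothendieck \cite{Gro}, and this is the property of $\beta\omega$ that forces the following dichotomy.

\begin{theorem}[ZFC]\label{thm:B}
Let $C(K)$ be Grothendieck and $Z=Z(S,\mathcal A)$. The following are equivalent:
\begin{enumerate}
\item[(i)] the set $\{\gamma:\sigma_\gamma\neq0\}$ is countable;
\item[(ii)] the sequence \eqref{eq:seq} splits;
\item[(iii)] $Z\simeq c_0\oplus C(K)$;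
\item[(iv)] $Z$ is a $\mathcal C$-space.
\end{enumerate}
\end{theorem}

A compact space is an \emph{F-space} if any two disjoint open $F_\sigma$ subsets have disjoint closures.

\begin{theorem}[ZFC]\label{thm:C}
If $C(K)$ is Grothendieck, then some $Z(S,\mathcal A)$ is not a $\mathcal C$-space if and only if $K$ carries a positive Radon measure $\lambda$ with $L_1(\lambda)$ nonseparable. In particular, for every infinite compact F-space $K$ (for example $\beta\omega$, $\omega^*=\beta\omega\setminus\omega$, and Stone spaces of infinite $\sigma$-complete Boolean algebras) there is a twisted sum of $c_0$ and $C(K)$ that is not a $\mathcal C$-space.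
\end{theorem}

The work lies in the implication (iv)$\Rightarrow$(i). An isomorphism of $Z$ onto $C(L)$ turns the coordinates $g(n)$ into a sequence of measures $\mu_n$ on $L$, and each $\sigma_\gamma$ into a weak* limit of a subsequence of $(\mu_n)$. What $C(L)$ has and $Z$ a priori lacks is multiplication: measures on $L$ can be multiplied by continuous functions. Combined with the Grothendieck property, multiplication forces all these limits into one separable space, and then only countably many of them can be nonzero. Section~\ref{sec:setup} sets this up and carries it out in the case modeled on \eqref{eq:isolated}; Sections~\ref{sec:mult} and~\ref{sec:signs} treat the general case. Section~\ref{sec:first} contains the easy implications and two examples, Section~\ref{sec:beta} derives Theorem~\ref{thm:A} from Theorem~\ref{thm:B}, Section~\ref{sec:tools} collects the measure theory, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}.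

\section{First properties and two examples}\label{sec:first}

Almost disjoint families of size $\mathfrak c$ exist: take the branches of the binary tree $2^{<\omega}$ and identify its countably many nodes with $\omega$. Subfamilies give every smaller size.

Let $X_{\mathcal A}=\{g\in\ell_\infty:\pi g\in\kappa(c_0(\Gamma))\}$, a closed subspace of $\ell_\infty$. For $g\in X_{\mathcal A}$ let $v(g)\in c_0(\Gamma)$ be the unique vector with $\pi g=\kappa(v(g))$. The map $g\mapsto v(g)$ is linear and $\|v(g)\|=\|\pi g\|\le\|g\|$.

\begin{lemma}\label{lem:X}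
\begin{enumerate}
\item[(a)] If $g\in X_{\mathcal A}$ and $\gamma\in\Gamma$, then $\lim_{n\in A_\gamma}g(n)=v(g)_\gamma$.
\item[(b)] $X_{\mathcal A}$ is the closed linear span of $c_0\cup\{1_{A_\gamma}:\gamma\in\Gamma\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $g\in X_{\mathcal A}$, $v=v(g)$, $\varepsilon>0$, and let $\Phi\subset\Gamma$ be a finite set containing $\{\eta:|v_\eta|>\varepsilon\}$. Put $g_\Phi=\sum_{\eta\in\Phi}v_\eta1_{A_\eta}$. Then $\limsup_m|g(m)-g_\Phi(m)|=\|\kappa(v-v1_\Phi)\|\le\varepsilon$. If $\gamma\in\Phi$, then $g_\Phi=v_\gamma$ at all but finitely many points of $A_\gamma$, which gives (a). Also $g-g_\Phi$ is within $2\varepsilon$ of a finitely supported sequence, which gives the nontrivial inclusion in (b).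
\end{proof}

Thus a pair $(u,g)$ lies in $Z(S,\mathcal A)$ exactly when $g\in X_{\mathcal A}$ and $g(n)\to\sigma_\gamma(u)$ along each $A_\gamma$. The sequence \eqref{eq:seq} splits exactly when $g$ can be chosen to depend linearly and boundedly on $u$, that is, when there is a bounded $T:C(K)\to\ell_\infty$ with $\pi T=\kappa S$.

\begin{proposition}\label{prop:easy}
For every compact $K$, the conditions of Theorem~\ref{thm:B} satisfy (i)$\Rightarrow$(ii)$\Rightarrow$(iii)$\Rightarrow$(iv).
\end{proposition}

\begin{proof}
Assume (i) and list $\{\gamma:\sigma_\gamma\neq0\}$ without repetition as $\gamma_1,\gamma_2,\dots$, a finite or infinite list. The sets $A_i'=A_{\gamma_i}\setminus\bigcup_{l<i}A_{\gamma_l}$ are pairwise disjoint, and $A_i'$ differs from $A_{\gamma_i}$ by a finite set. If the list is infinite, then $\sigma_{\gamma_i}(u)\to0$ because $Su\in c_0(\Gamma)$. So $Tu=\sum_i\sigma_{\gamma_i}(u)1_{A_i'}$ converges in $\ell_\infty$, $\|Tu\|\le\|Su\|$, and $\pi Tu=\sum_i\sigma_{\gamma_i}(u)\kappa(e_{\gamma_i})=\kappa Su$. This is (ii). The other two implications were noted in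 the first two paragraphs of Section~\ref{sec:intro}.
\end{proof}

If $C(K)$ is separable, (i) always holds: all $\sigma_\gamma$ vanish outside the union of the countable supports of the vectors $Su_j$, where $(u_j)$ is dense. So the construction is of interest only for nonseparable $C(K)$. The basic obstruction to splitting is a counting argument.

\begin{lemma}\label{lem:nolift}
If $\Gamma$ is uncountable, there is no bounded $T:c_0(\Gamma)\to\ell_\infty$ with $\pi T=\kappa$.
\end{lemma}

\begin{proof}
Each functional $v\mapsto(Tv)(n)$ is given by an element of $\ell_1(\Gamma)$ and so has countable support. Hence $Te_\gamma=0$ for some $\gamma$, whereas $\kappa(e_\gamma)\neq0$.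
\end{proof}

\begin{example}\label{ex:linfty}
For $L=\beta\omega$ and $t_n=n$, the sequence \eqref{eq:isolated} is $0\to c_0\to\ell_\infty\to\ell_\infty/c_0\to0$ with $\ell_\infty/c_0=C(\omega^*)$. It does not split, since a right inverse of $\pi$ composed with $\kappa$, for an uncountable family $\mathcal A$, would contradict Lemma~\ref{lem:nolift}. The middle space is a $\mathcal C$-space. Moreover $C(\omega^*)$ is Grothendieck, because $\pi^*$ is a weak*-continuous isomorphic embedding of $M(\omega^*)$ into $M(\beta\omega)$. So the equivalence of (ii) and (iv) is a property of the spaces $Z(S,\mathcal A)$, not of all twisted sums of $c_0$ with a Grothendieck $C(K)$.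
\end{example}

\begin{example}\label{ex:onepoint}
Let $\Gamma$ be uncountable, let $K=\Gamma\cup\{\infty\}$ be the one-point compactification of the discrete space $\Gamma$, and let $Su=(u(\gamma)-u(\infty))_\gamma$. Then $\sigma_\gamma=\delta_\gamma-\delta_\infty\neq0$ for all $\gamma$, so (i) fails. On $\{u:u(\infty)=0\}=c_0(\Gamma)$ the operator $S$ is the identity, so (ii) fails by Lemma~\ref{lem:nolift}. But (iv) holds. The map $(u,g)\mapsto(u(\infty),g)$ is an isomorphism of $Z(S,\mathcal A)$ onto $\mathbb R\oplus X_{\mathcal A}$, since $u=u(\infty)+v(g)$ on $\Gamma$. By Lemma~\ref{lem:X}(a), $1\notin X_{\mathcal A}$, so $\mathbb R\oplus X_{\mathcal A}\simeq\mathbb R1+X_{\mathcal A}$. By Lemma~\ref{lem:X}(b), $X_{\mathcal A}$ is closed under products, because $1_{A_\gamma}1_{A_\eta}\in c_0$ for $\gamma\neq\eta$. Thus $\mathbb R1+X_{\mathcal A}$ is a closed subalgebra of $C(\beta\omega)$ containing the constants, and by the Stone--Weierstrass theorem it equals $C(L)$, where $L$ is the quotient of $\beta\omega$ obtained by identifying the points it does not separate. The Grothendieck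 hypothesis cannot be dropped from Theorem~\ref{thm:B}.
\end{example}

\section{The example on $\beta\omega$}\label{sec:beta}

By Theorem~\ref{thm:B} we need an operator $C(\beta\omega)\to c_0(\Gamma)$ with uncountably many nonzero coordinates. Differences of point masses, as in Example~\ref{ex:onepoint}, are excluded when $C(K)$ is Grothendieck, for then the coordinates must tend to zero weakly (Lemma~\ref{lem:wn}). Orthonormal systems do tend to zero weakly.

\begin{proposition}\label{prop:on}
Let $C(K)$ be Grothendieck, let $\lambda$ be a positive Radon measure on $K$, and let $(r_\gamma)_{\gamma\in\Gamma}$ be an orthonormal family in $L_2(\lambda)$ with $\omega_1\le|\Gamma|\le\mathfrak c$. Then $Su=(\int ur_\gamma\,d\lambda)_\gamma$ defines a bounded operator $S:C(K)\to c_0(\Gamma)$, and $Z(S,\mathcal A)$ is not a $\mathcal C$-space for any almost disjoint family $\mathcal A$ indexed by $\Gamma$.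
\end{proposition}

\begin{proof}
By Bessel's inequality, $Su\in\ell_2(\Gamma)\subset c_0(\Gamma)$ and $\|Su\|_\infty\le\|Su\|_2\le\lambda(K)^{1/2}\|u\|$. The coordinates $\sigma_\gamma=r_\gamma\lambda$ are all nonzero, so (i) fails, and by Theorem~\ref{thm:B} so does (iv).
\end{proof}

\begin{lemma}\label{lem:lambda}
There are a Radon probability $\lambda$ on $\beta\omega$ and $\pm1$-valued functions $r_\xi\in C(\beta\omega)$, $\xi<\mathfrak c$, that are orthonormal in $L_2(\lambda)$.
\end{lemma}

\begin{proof}
A family $(I_\xi)$ of subsets of $\omega$ is \emph{independent} if $\bigcap_{\xi\in\Xi_1}I_\xi\setminus\bigcup_{\xi\in\Xi_0}I_\xi$ is infinite for all disjoint finite sets of indices $\Xi_0,\Xi_1$. There is such a family of size $\mathfrak c$. On the countable set of pairs $(n,\mathcal T)$, where $n\in\omega$ and $\mathcal T$ is a set of subsets of $n=\{0,\dots,n-1\}$, let $I_x=\{(n,\mathcal T):x\cap n\in\mathcal T\}$ for $x\subset\omega$. Given $\Xi_0,\Xi_1$, the traces $x\cap n$, $x\in\Xi_0\cup\Xi_1$, are distinct for large $n$, and then $(n,\{x\cap n:x\in\Xi_1\})$ lies in the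 required set.

Let $(I_\xi)_{\xi<\mathfrak c}$ be independent. The map $n\mapsto(1_{I_\xi}(n))_\xi$ meets every basic open set of $\{0,1\}^{\mathfrak c}$, so its continuous extension $\theta:\beta\omega\to\{0,1\}^{\mathfrak c}$ has dense compact range and is onto. Hence $w\mapsto w\circ\theta$ is an isometry of $C(\{0,1\}^{\mathfrak c})$ into $C(\beta\omega)$. Let $\mu$ be the product of the uniform probabilities on $\{0,1\}$. By the Hahn--Banach theorem the functional $w\circ\theta\mapsto\int w\,d\mu$ extends to some $\lambda\in M(\beta\omega)$ with $\|\lambda\|=1$. Since also $\lambda(1)=1$, the negative part of $\lambda$ vanishes and $\lambda$ is a probability. Put $r_\xi=1-2\cdot1_{\overline{I_\xi}}=w_\xi\circ\theta$, where $w_\xi(t)=1-2t_\xi$. Then $\int r_\xi r_\zeta\,d\lambda=\int w_\xi w_\zeta\,d\mu$, which is $1$ for $\xi=\zeta$ and $0$ otherwise.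
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming Theorem~\ref{thm:B}]
Apply Proposition~\ref{prop:on} to the system of Lemma~\ref{lem:lambda} and any almost disjoint family $(A_\xi)_{\xi<\mathfrak c}$. Explicitly,
\[
Z=\Big\{(u,g)\in C(\beta\omega)\times\ell_\infty:\ \pi g=\kappa\Big(\big({\textstyle\int}ur_\xi\,d\lambda\big)_{\xi<\mathfrak c}\Big)\Big\}.\qedhere
\]
\end{proof}

\section{Weak compactness in spaces of measures}\label{sec:tools}

We use the following standard facts. Bounded operators preserve weak convergence. A closed subspace of a Banach space is weakly closed, and its weak topology is the induced one. By the \emph{Eberlein--\v{S}mulian theorem}, a subset of a Banach space is relatively weakly compact if and only if each sequence in it has a weakly convergent subsequence. For a finite positive measure $\tau$, a set $W\subset L_1(\tau)$ is \emph{equi-integrable} if $\sup_{k\in W}\int_{\{|k|>j\}}|k|\,d\tau\to0$ as $j\to\infty$; equivalently, $W$ is bounded and $\sup_{k\in W}\int_{Q_i}|k|\,d\tau\to0$ whenever $\tau(Q_i)\to0$. By the \emph{Dunford--Pettis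 theorem}, $W$ is relatively weakly compact if and only if it is equi-integrable. If $\tau\in M(L)$ is positive, the Radon--Nikodym theorem identifies $L_1(\tau)$ isometrically with the closed subspace $\{\nu\in M(L):\nu\ll\tau\}$, and we do not distinguish such a $\nu$ from its density.

A bounded sequence in $L_1$ may fail to have a weakly convergent subsequence because mass concentrates on small sets, as for $n1_{[0,1/n]}$ on $[0,1]$. Part (a) of the next lemma cuts off the concentrating part; part (b) says that such a part cannot contribute to a weak limit.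

\begin{lemma}[Splitting]\label{lem:split}
Let $(\Omega,\Sigma,\tau)$ be a finite measure space.
\begin{enumerate}
\item[(a)] If $(b_n)$ is bounded in $L_1(\tau)$, then along a subsequence there are $H_n\in\Sigma$ with $\tau(H_n)\to0$ such that $(b_n1_{H_n^c})$ converges weakly.
\item[(b)] If $k_n\to k$ weakly in $L_1(\tau)$ and $k_n$ vanishes outside $Q_n$, where $\tau(Q_n)\to0$, then $k=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\vartheta_n(i)=\int_{\{|b_n|>i\}}|b_n|\,d\tau$ for $i\ge1$. By a diagonal argument we may assume that $\vartheta_n(i)\to\vartheta(i)$ for every $i$. The sequence $\vartheta(i)$ is nonincreasing; let $\vartheta_\infty$ be its limit. Choose $n_1<n_2<\cdots$ with $|\vartheta_n(i)-\vartheta(i)|\le1/i$ for $n\ge n_i$, and put $H_{n_i}=\{|b_{n_i}|>i\}$, so that $\tau(H_{n_i})\le i^{-1}\sup_n\|b_n\|_1$. For $j\le i$,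
\[
\int_{\{j<|b_{n_i}|\le i\}}|b_{n_i}|\,d\tau=\vartheta_{n_i}(j)-\vartheta_{n_i}(i)\le\vartheta(j)+\frac1j-\vartheta(i)+\frac1i\le\vartheta(j)-\vartheta_\infty+\frac2j,
\]
and for $j>i$ the domain of integration is empty. So the truncations $b_{n_i}1_{H_{n_i}^c}$ are equi-integrable and have a weakly convergent subsequence.

(b) The sequence is equi-integrable, so $\|k_n\|_1=\int_{Q_n}|k_n|\,d\tau\to0$.
\end{proof}

\begin{lemma}[Control measure]\label{lem:control}
Let $L$ be compact and let $W\subset M(L)$ be nonempty and relatively weakly compact. There is a positive $\tau\in M(L)$ with $\nu\ll\tau$ for all $\nu\in W$.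
\end{lemma}

\begin{proof}
Let $b=\sup_{\nu\in W}\|\nu\|<\infty$. We claim that for each $\varepsilon>0$ there are a finite $W_0\subset W$ and $\delta>0$ such that $\sum_{\nu\in W_0}|\nu|(Q)<\delta$ implies $|\nu'(Q)|\le\varepsilon$ for all $\nu'\in W$ and Borel $Q$. If this fails for some $\varepsilon$, start with any $\nu_1\in W$ and choose inductively Borel sets $Q_i$ and $\nu_{i+1}\in W$ with $\sum_{j\le i}|\nu_j|(Q_i)<2^{-i}$ and $|\nu_{i+1}(Q_i)|>\varepsilon$. For $\tau_0=\sum_j2^{-j}|\nu_j|$ we get $\tau_0(Q_i)\le2^{-i}+b2^{-i}\to0$. The set $\{\nu_j\}$ is relatively weakly compact in $L_1(\tau_0)$, hence equi-integrable, so $|\nu_{i+1}|(Q_i)\to0$, a contradiction.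

Let $\nu_1,\nu_2,\dots$ now enumerate the union of the finite sets obtained for $\varepsilon=1,\frac12,\frac13,\dots$, and put $\tau=\sum_j2^{-j}|\nu_j|$. If $\tau(Q)=0$, then $|\nu'(Q)|\le1/i$ for all $i$ and all $\nu'\in W$. So every $\nu'\in W$ vanishes on all $\tau$-null Borel sets.
\end{proof}

Call a family $(\nu_\gamma)_{\gamma\in\Gamma}$ in a Banach space $Y$ \emph{weakly null} if $(\Psi(\nu_\gamma))_\gamma\in c_0(\Gamma)$ for every $\Psi\in Y^*$; equivalently, if $\nu_{\gamma_i}\to0$ weakly for every sequence of distinct indices $\gamma_i$. Bounded operators send weakly null families to weakly null families.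

\begin{lemma}\label{lem:wn}
\begin{enumerate}
\item[(a)] If $C(K)$ is Grothendieck, the coordinates $(\sigma_\gamma)$ of any bounded operator $S:C(K)\to c_0(\Gamma)$ form a weakly null family in $M(K)$.
\item[(b)] If $(\nu_\gamma)$ is a weakly null family in $Y$, then $\{\nu_\gamma\}$ is relatively weakly compact.
\item[(c)] If moreover $\{\nu_\gamma\}$ is norm separable, then $\{\gamma:\nu_\gamma\neq0\}$ is countable.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For distinct $\gamma_i$ we have $\sigma_{\gamma_i}(u)\to0$ for all $u$, so $\sigma_{\gamma_i}\to0$ weak*, hence weakly.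

(b) A sequence $(\nu_{\gamma_i})$ has a subsequence with a constant index or one with distinct indices. Either converges weakly.

(c) Otherwise $\|\nu_\gamma\|>\varepsilon$ for some $\varepsilon>0$ and uncountably many $\gamma$. Cover $\{\nu_\gamma\}$ by countably many sets of diameter at most $\varepsilon/2$. One of them contains $\nu_\gamma$ for all $\gamma$ in an infinite set $\Gamma_1$ of such indices. Fix $\gamma_1\in\Gamma_1$ and $\Psi$ of norm one with $\Psi(\nu_{\gamma_1})=\|\nu_{\gamma_1}\|$. Then $\Psi(\nu_\gamma)>\varepsilon/2$ for all $\gamma\in\Gamma_1$, a contradiction.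
\end{proof}

In Example~\ref{ex:onepoint} the conclusion of (a) fails: $\Psi(\nu)=\nu(\{\infty\})$ equals $-1$ on every $\sigma_\gamma$.

\section{An isomorphism onto $C(L)$, and a model case}\label{sec:setup}

Throughout Sections~\ref{sec:setup}--\ref{sec:signs}, $C(K)$ is Grothendieck, $Z=Z(S,\mathcal A)$, and $U:Z\to C(L)$ is an isomorphism onto, with $L$ compact. We must prove (i), so we may assume $\Gamma\neq\emptyset$.

\subsection{The measures $\mu_n$ and $\rho_\gamma$}
Let $C_1=\|U\|$ and $C_2=\|U^{-1}\|$. We transport the structure of $Z$ to $L$. Let $e_n$ be the unit vectors of $c_0$ and $x_n=U(0,e_n)\in C(L)$. Define $\mu_n\in M(L)$ by $\mu_n(F)=g(n)$, where $(u,g)=U^{-1}F$. Let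
\[
V=(qU^{-1})^*:M(K)\to M(L),\qquad\rho_\gamma=V\sigma_\gamma,\qquad N=\{\nu\in M(L):\nu(x_n)=0\text{ for all }n\}.
\]
Thus $\rho_\gamma(F)=(Su)(\gamma)=v(g)_\gamma$ when $(u,g)=U^{-1}F$.

\begin{lemma}\label{lem:setup}
\begin{enumerate}
\item[(a)] $\mu_n(x_m)=\delta_{nm}$, $\|\mu_n\|\le C_2$ and $\|\rho_\gamma\|\le C_2\|S\|$.
\item[(b)] For $\nu\in M(L)$ we have $\sum_m|\nu(x_m)|\le C_1\|\nu\|$, and $\Pi\nu:=\nu-\sum_m\nu(x_m)\mu_m$ belongs to $N$.
\item[(c)] $V$ is an isomorphism onto $N$. If $\nu_n\in N$ and $\nu_n\to\nu$ weak*, then $\nu_n\to\nu$ weakly.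
\item[(d)] $\mu_n\to\rho_\gamma$ weak* along $n\in A_\gamma$.
\item[(e)] $(\rho_\gamma)$ is a weakly null family, and there is a Radon probability $\tau$ on $L$ with $\rho_\gamma\ll\tau$ for all $\gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\mu_n(x_m)=e_m(n)$, $|g(n)|\le\|U^{-1}F\|$ and $|(Su)(\gamma)|\le\|S\|\,\|U^{-1}F\|$.

(b) For a finite set $I$ and suitable signs, $\sum_{m\in I}|\nu(x_m)|=\nu\big(U(0,\sum_{m\in I}\pm e_m)\big)\le C_1\|\nu\|$. So the series defining $\Pi\nu$ converges in norm, and $(\Pi\nu)(x_k)=\nu(x_k)-\nu(x_k)=0$ by (a).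

(c) The operator $qU^{-1}$ is onto with kernel $U(\{0\}\times c_0)$, the closed span of the $x_n$. The adjoint of a surjection is an isomorphism onto the annihilator of the kernel, here $N$. Let $\nu_n\in N$ converge weak* to $\nu$. Then $\nu\in N$; write $\nu_n=V\zeta_n$ and $\nu=V\zeta$. Every $u\in C(K)$ is $qU^{-1}F$ for some $F$, and $\zeta_n(u)=\nu_n(F)\to\nu(F)=\zeta(u)$. By the Grothendieck property $\zeta_n\to\zeta$ weakly, so $\nu_n\to\nu$ weakly.

(d) This is Lemma~\ref{lem:X}(a).

(e) Apply Lemma~\ref{lem:wn}(a) and the operator $V$, then Lemmas~\ref{lem:wn}(b) and~\ref{lem:control}. Add a point mass to the control measure to make it nonzero, and normalize.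
\end{proof}

The Grothendieck property enters only through (c), (e) and the following reduction: \emph{it suffices to show that $\{\rho_\gamma\}$ is norm separable.} Indeed, Lemma~\ref{lem:wn}(c) then shows that $\rho_\gamma=0$ for all but countably many $\gamma$, and $V$ is injective.

If the convergence in (d) were weak, all $\rho_\gamma$ would lie in the closed span of the $\mu_n$ and we would be done. But (c) upgrades convergence only inside $N$, and projecting onto $N$ destroys $\mu_n$, since $\Pi\mu_n=0$. This is where multiplication enters. For $f\in C(L)$ the map $\nu\mapsto f\nu$, $(f\nu)(F)=\nu(fF)$, is weak*-continuous, so $f\mu_n\to f\rho_\gamma$ weak* along $A_\gamma$, and $\Pi(f\mu_n)$ need not vanish.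

Since the $\rho_\gamma$ live in $L_1(\tau)$, we discard the singular parts of the $\mu_n$. Let $R:M(L)\to L_1(\tau)$ send $\nu$ to its absolutely continuous part in the Lebesgue decomposition. It is a linear projection of norm one, and $R(f\nu)=fR\nu$, because multiplication by $f$ preserves absolute continuity and singularity. Put $a_n=R\mu_n$, with fixed Borel densities; $\|a_n\|_1\le C_2$. Let $P$ be the countable set of points of positive $\tau$-mass. For a $\sigma$-algebra $\Sigma$ of Borel sets, $L_1(\Sigma)$ denotes the closed subspace of $L_1(\tau)$ of classes of $\Sigma$-measurable functions. It is separable if $\Sigma$ is countably generated, because the countable algebra spanned by the generators approximates every set of $\Sigma$ in measure.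

\subsection{The model case: indicators of isolated points}\label{sub:model}
Suppose that $x_n=1_{\{t_n\}}$ for distinct isolated points $t_n$ of $L$, as in \eqref{eq:isolated}. Then $\mu_n(\{t_m\})=\delta_{nm}$, so $(f\mu_n)(x_m)=f(t_n)\delta_{nm}$ and
\[
\Pi(f\mu_n)=(f-f(t_n))\mu_n .
\]
Let $\Sigma_a$ be the $\sigma$-algebra generated by the sets $\{a_n>y\}$, $y$ rational. Fix $\gamma$. By Lemma~\ref{lem:split}(a) in $L_1(\Sigma_a)$ there are an infinite $B_0\subset A_\gamma$, sets $H_n$ with $\tau(H_n)\to0$, and $\alpha_\gamma\in L_1(\Sigma_a)$ with $a_n1_{H_n^c}\to\alpha_\gamma$ weakly along $B_0$. Now let $f\in C(L)$ and pass to a subsequence of $B_0$ along which $f(t_n)\to\beta$. Then $(f-f(t_n))\mu_n\to(f-\beta)\rho_\gamma$ weak*, hence weakly by Lemma~\ref{lem:setup}(c). Applying $R$ gives $(f-f(t_n))a_n\to(f-\beta)\rho_\gamma$ weakly in $L_1(\tau)$. Also $(f-f(t_n))a_n1_{H_n^c}\to(f-\beta)\alpha_\gamma$ weakly. The difference of the two sequences vanishes outside $H_n$, so Lemma~\ref{lem:split}(b) yields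
\begin{equation}\label{eq:model}
(f-\beta)\psi=0,\qquad\text{where }\psi=\rho_\gamma-\alpha_\gamma.
\end{equation}
Here $\beta$ depends on $f$ but $\psi$ does not: every continuous function acts on $\psi$ as a scalar. If the support of the Radon measure $|\psi|$ contained two points, a continuous $f$ equal to $0$ near one and to $1$ near the other would violate \eqref{eq:model}. So $\psi$ is a multiple of a point mass $\delta_t$, and $\psi\ll\tau$ forces $\psi=0$ or $t\in P$. All $\rho_\gamma$ therefore lie in the separable set $L_1(\Sigma_a)+\{y\delta_t:y\in\mathbb R,\ t\in P\}$, and (i) follows.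

In general two things change. The correction $\sum_m(f\mu_n)(x_m)\mu_m$ involves many $\mu_m$, so \eqref{eq:model} becomes an identity involving many $\rho_\eta$ and an error term built from the $a_m$ (Section~\ref{sec:mult}). And a test function with two values no longer gives a contradiction; it is replaced by a long sum of independent signs (Section~\ref{sec:signs}).

\subsection{The $\sigma$-algebra $\Sigma_0$}
The model case tells us to adjoin the points of $P$ to $\Sigma_a$. To have independent signs available we also need enough sets to make measures atomless away from $P$. An \emph{atom} of a finite positive measure is a set of positive measure each of whose measurable subsets has either measure zero or the measure of the whole set.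

\begin{lemma}\label{lem:sigma}
There is a countably generated $\sigma$-algebra $\Sigma_0$ of Borel subsets of $L$ such that all $a_n$ are $\Sigma_0$-measurable, $\{t\}\in\Sigma_0$ for $t\in P$, and every finite positive measure $\tilde\tau$ on $\Sigma_0$ with $\tilde\tau\ll\tau|_{\Sigma_0}$ and $\tilde\tau(P)=0$ has no atoms.
\end{lemma}

\begin{proof}
The Radon measure $\tau_c(Q)=\tau(Q\setminus P)$ gives mass zero to every point. By outer regularity each point has an open neighborhood of $\tau_c$-measure less than $1/i$. Finitely many of these cover $L$, and making them disjoint gives a finite Borel partition $\mathcal Q_i$ of $L$ with $\tau_c(Q)<1/i$ for $Q\in\mathcal Q_i$. Let $\Sigma_0$ be generated by the generators of $\Sigma_a$, the singletons $\{t\}$, $t\in P$, and the members of all $\mathcal Q_i$. Let $\tilde\tau$ be as stated. Since $\tilde\tau(Q)=\tilde\tau(Q\setminus P)$ and $\tau(Q\setminus P)<1/i$ for $Q\in\mathcal Q_i$, absolute continuity gives $\max_{Q\in\mathcal Q_i}\tilde\tau(Q)\to0$. An atom $Q_0$ would satisfy $\tilde\tau(Q_0)=\tilde\tau(Q_0\cap Q)$ for some $Q\in\mathcal Q_i$,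 for every $i$, which forces $\tilde\tau(Q_0)=0$.
\end{proof}

Our goal is to show that $\rho_\gamma\in L_1(\Sigma_0)$ for every $\gamma$.

\section{The multiplication identity}\label{sec:mult}

After a gliding hump argument, the corrections $\sum_m(f\mu_n)(x_m)\mu_m$ will be, up to a fixed term, combinations of the $\mu_m$ over disjoint finite blocks of indices. To apply Lemma~\ref{lem:setup}(c) we need such block combinations to converge weak* along a subsequence, and we need to know the limit. The difficulty is that convergence has to be arranged against uncountably many sets $A_\gamma$ at once. An exhaustion argument shows that only countably many of them matter.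

\begin{lemma}[Blocks]\label{lem:blocks}
Let $B\subset\omega$ be infinite, let $J_n$ $(n\in B)$ be pairwise disjoint finite subsets of $\omega$, and let $d_n\in\ell_1$ be supported in $J_n$ with $\|d_n\|_1\le D$. There are an infinite $B'\subset B$ and $\beta\in\ell_1(\Gamma)$ with $\|\beta\|_1\le D$ such that
\[
\lim_{n\in B'}\sum_md_n(m)g(m)=\sum_\eta\beta_\eta\,v(g)_\eta\qquad(g\in X_{\mathcal A}).
\]
Consequently $\sum_md_n(m)\mu_m\to\sum_\eta\beta_\eta\rho_\eta$ weak* along $B'$.
\end{lemma}

\begin{proof}
Write $|d_n|(A)=\sum_{m\in A}|d_n(m)|$. If $\Phi\subset\Gamma$ is finite, the points lying in two of the sets $A_\eta$, $\eta\in\Phi$, form a finite set, which all but finitely many $J_n$ avoid. Hence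
\begin{equation}\label{eq:mass}
\sum_{\eta\in\Phi}|d_n|(A_\eta)\le D\quad\text{for all large }n\in B.
\end{equation}
Put $B_0=B$. Given $B_{i-1}$, consider the pairs consisting of an infinite $B_i\subset B_{i-1}$ and a finite, possibly empty, $\Phi_i\subset\Gamma$ with $\liminf_{n\in B_i}|d_n|(A_\eta)\ge1/i$ for all $\eta\in\Phi_i$. By \eqref{eq:mass}, $|\Phi_i|\le iD$, so we can choose a pair with $|\Phi_i|$ maximal. Then $\limsup_{n\in B_i}|d_n|(A_\eta)<1/i$ for $\eta\notin\Phi_i$: otherwise, passing to a subsequence of $B_i$ that realizes the upper limit, we could add $\eta$ to $\Phi_i$.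

Let $B_\infty$ be an infinite set contained in each $B_i$ up to a finite set. Along $B_\infty$ we have $|d_n|(A_\eta)\to0$ for every $\eta$ outside the countable set $\Phi_\infty=\bigcup_i\Phi_i$. By a diagonal argument there is an infinite $B'\subset B_\infty$ along which $\sum_{m\in A_\eta}d_n(m)$ converges for every $\eta\in\Phi_\infty$. So $\beta_\eta=\lim_{n\in B'}\sum_{m\in A_\eta}d_n(m)$ exists for all $\eta\in\Gamma$, and $\|\beta\|_1\le D$ by \eqref{eq:mass}.

The stated limit holds for $g=1_{A_\eta}$, where $v(g)=e_\eta$. It holds for $g\in c_0$, where $v(g)=0$, because $\sup_{m\in J_n}|g(m)|\to0$ for disjoint blocks. All functionals involved have norm at most $D$ on $X_{\mathcal A}$, so Lemma~\ref{lem:X}(b) gives it for all $g\in X_{\mathcal A}$. For the last statement take $(u,g)=U^{-1}F$ and recall that $\mu_m(F)=g(m)$ and $\rho_\eta(F)=v(g)_\eta$; the series $\sum_\eta\beta_\eta\rho_\eta$ converges in norm by Lemma~\ref{lem:setup}(a).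
\end{proof}

From now on $D=2C_1C_2$. The next proposition is the general form of \eqref{eq:model}, which can be written $f\psi=\beta\rho_\gamma-\beta\alpha_\gamma$. What matters is that $\alpha_\gamma$ and the bound $D$ do not depend on $f$.

\begin{proposition}\label{prop:mult}
For every $\gamma\in\Gamma$ there is $\alpha_\gamma\in L_1(\Sigma_0)$ such that for every $f\in C(L)$ with $\|f\|\le1$ there are $\beta\in\ell_1(\Gamma)$ with $\|\beta\|_1\le D$ and $\alpha'\in L_1(\Sigma_0)$ satisfying
\[
f(\rho_\gamma-\alpha_\gamma)=\sum_\eta\beta_\eta\rho_\eta-\alpha'.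
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:split}(a), applied in $L_1(\Sigma_0)$ to $(a_n)_{n\in A_\gamma}$, there are an infinite $B_0\subset A_\gamma$, sets $H_n\in\Sigma_0$ with $\tau(H_n)\to0$, and $\alpha_\gamma\in L_1(\Sigma_0)$ with $a_n1_{H_n^c}\to\alpha_\gamma$ weakly along $B_0$. Fix $f$. All subsequences below are taken inside $B_0$.

\emph{Step 1: reduction to blocks.} Let $w_n(m)=(f\mu_n)(x_m)$. By Lemma~\ref{lem:setup}(a),(b), $\|w_n\|_1\le C_1C_2$. Pass to a subsequence along which $w_n\to w_\infty$ coordinatewise. Then $\|w_\infty\|_1\le C_1C_2$ and $\|w_n-w_\infty\|_1\le D$. Put $l_0=0$. Given $l_{i-1}$, use coordinatewise convergence to choose $n_i$ in the subsequence, larger than the previous ones, with $\sum_{m<l_{i-1}}|(w_{n_i}-w_\infty)(m)|<2^{-i}$; then choose $l_i>l_{i-1}$ with $\sum_{m\ge l_i}|(w_{n_i}-w_\infty)(m)|<2^{-i}$. For $n=n_i$ let $J_n=[l_{i-1},l_i)$ and $d_n=(w_n-w_\infty)1_{J_n}$. The blocks $J_n$ are finite and pairwise disjoint, $\|d_n\|_1\le D$, and $\|w_n-w_\infty-d_n\|_1\to0$. By Lemma~\ref{lem:blocks}, along a further subsequence $\sum_md_n(m)\mu_m\to\chi:=\sum_\eta\beta_\eta\rho_\eta$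 weak*, with $\|\beta\|_1\le D$. Note that $\chi\in L_1(\tau)$.

\emph{Step 2: from weak* to weak convergence.} Let $\nu_\infty=\sum_mw_\infty(m)\mu_m$. Then
\[
\Pi(f\mu_n)=f\mu_n-\sum_md_n(m)\mu_m-\nu_\infty-\nu_n',\qquad\|\nu_n'\|\le C_2\|w_n-w_\infty-d_n\|_1\to0 .
\]
By Lemma~\ref{lem:setup}(d), the right side tends weak* to $f\rho_\gamma-\chi-\nu_\infty$. The left side lies in $N$, so by Lemma~\ref{lem:setup}(c) the convergence is weak. Adding $\nu_\infty+\nu_n'$ gives $f\mu_n-\sum_md_n(m)\mu_m\to f\rho_\gamma-\chi$ weakly in $M(L)$. Apply $R$, which fixes the limit. With $b_n=\sum_md_n(m)a_m\in L_1(\Sigma_0)$, $\|b_n\|_1\le DC_2$, we get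
\[
fa_n-b_n\to f\rho_\gamma-\chi\quad\text{weakly in }L_1(\tau).
\]

\emph{Step 3: removing the concentrating parts.} The sequences $(fa_n)$ and $(b_n)$ need not converge separately. By Lemma~\ref{lem:split}(a) in $L_1(\Sigma_0)$, along a further subsequence there are $H_n'\in\Sigma_0$ with $\tau(H_n')\to0$ and $\alpha'\in L_1(\Sigma_0)$ with $b_n1_{H_n'^c}\to\alpha'$ weakly. Also $fa_n1_{H_n^c}\to f\alpha_\gamma$ weakly. Subtracting,
\[
fa_n1_{H_n}-b_n1_{H_n'}\ \to\ f\rho_\gamma-\chi-f\alpha_\gamma+\alpha'\quad\text{weakly}.
\]
The left side vanishes outside $H_n\cup H_n'$, so the limit is $0$ by Lemma~\ref{lem:split}(b).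
\end{proof}

\section{Independent signs and the end of the proof}\label{sec:signs}

To remove the error term $\alpha'$, which depends on $f$, we subtract conditional expectations. Let $E:L_1(\tau)\to L_1(\Sigma_0)$ be the conditional expectation: $Ek$ is the $\Sigma_0$-measurable function with $\int_QEk\,d\tau=\int_Qk\,d\tau$ for $Q\in\Sigma_0$. It is a positive projection of norm one, and $E(zk)=zEk$ for bounded $\Sigma_0$-measurable $z$. Write $k'=k-Ek$, so that $k'=0$ exactly when $k\in L_1(\Sigma_0)$. For $h\in L_\infty(\tau)$ define
\[
y_h(\eta)=\int h\rho_\eta'\,d\tau\qquad(\eta\in\Gamma).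
\]
The family $(\rho_\eta')$ is weakly null in $L_1(\tau)$, as the image of $(\rho_\eta)$ under $\nu\mapsto(R\nu)'$. So $y_h\in c_0(\Gamma)$, and $\|y_h\|_\infty\le C_3\|h\|_\infty$ with $C_3=\sup_\eta\|\rho_\eta'\|_1\le2C_2\|S\|$.

The operator $E$ does not commute with continuous multipliers. We therefore turn Proposition~\ref{prop:mult} into an inequality with the uniform constant $D$, which survives the passage from continuous to $\Sigma_0$-measurable multipliers.

\begin{lemma}\label{lem:dom}
For every $\gamma\in\Gamma$ and $h\in L_\infty(\tau)$, $\ \|E(h\rho_\gamma')\|_1\le D\,\|y_h\|_\infty$.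
\end{lemma}

\begin{proof}
Let $\psi=\rho_\gamma-\alpha_\gamma$, so $\psi'=\rho_\gamma'$. For $f\in C(L)$ with $\|f\|\le1$, Proposition~\ref{prop:mult} gives $(f\psi)'=\sum_\eta\beta_\eta\rho_\eta'$ with $\|\beta\|_1\le D$, hence $|\int h\,(f\psi)'\,d\tau|\le D\|y_h\|_\infty$. Let $z$ be $\Sigma_0$-measurable with $|z|\le1$. By Lusin's theorem there are compact sets $L_i$ with $\tau(L\setminus L_i)\to0$ on which $z$ is continuous, and by the Tietze theorem there are $f_i\in C(L)$ with $\|f_i\|\le1$ and $f_i=z$ on $L_i$. Then $\|f_i\psi-z\psi\|_1\le2\int_{L\setminus L_i}|\psi|\,d\tau\to0$, so the inequality holds with $z$ in place of $f$. Now $(z\psi)'=z\psi'=z\rho_\gamma'$, and therefore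
\[
\Big|\int zE(h\rho_\gamma')\,d\tau\Big|=\Big|\int hz\rho_\gamma'\,d\tau\Big|\le D\|y_h\|_\infty .
\]
Take $z=\operatorname{sgn}E(h\rho_\gamma')$.
\end{proof}

The lemma bounds an $L_1$-norm by a $c_0(\Gamma)$-norm, and sums behave differently in the two spaces. In $c_0(\Gamma)$ a bounded, coordinatewise null sequence has a subsequence with bounded partial sums, while in $L_1$ a sum of $m$ independent signs has norm of order $\sqrt m$. If $\rho_\gamma'\neq0$ we can find functions $h_j$ that exhibit both behaviors.

\begin{proposition}\label{prop:meas}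
$\rho_\gamma\in L_1(\Sigma_0)$ for every $\gamma\in\Gamma$.
\end{proposition}

\begin{proof}
Suppose $\rho_\gamma'\neq0$. Let $h_0=\operatorname{sgn}\rho_\gamma'$ and $\varphi=E(h_0\rho_\gamma')=E|\rho_\gamma'|\ge0$, with a fixed $\Sigma_0$-measurable version, and let $c=\int\varphi\,d\tau=\|\rho_\gamma'\|_1>0$.

\emph{The signs.} For $t\in P$ we have $\{t\}\in\Sigma_0$ and $\tau(\{t\})>0$, so $(Ek)(t)=k(t)$ for all $k\in L_1(\tau)$. Hence $\rho_\gamma'$ and $\varphi$ vanish on $P$, and by Lemma~\ref{lem:sigma} the probability $\tilde\tau=c^{-1}\varphi\tau|_{\Sigma_0}$ has no atoms. By Sierpi\'nski's theorem, for an atomless finite measure every measurable set $Q$ has measurable subsets of each measure between $0$ and that of $Q$. Split $L$ into two sets of $\tilde\tau$-measure $\frac12$, each of these into two of measure $\frac14$, and so on, and let $s_j$ be $+1$ on the first half and $-1$ on the second half of each set of generation $j-1$. The $s_j$ are $\Sigma_0$-measurable, and each sign pattern of $(s_1,\dots,s_j)$ has probability $2^{-j}$, so they are independent and symmetric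 for $\tilde\tau$. Off $\{\varphi>0\}$ the measure $\tilde\tau$ does not control them, so we cut them off there:
\[
z_j=s_j1_{\{\varphi>0\}},\qquad h_j=z_jh_0,\qquad y_j=y_{h_j}\in c_0(\Gamma),\qquad\|y_j\|_\infty\le C_3 .
\]

\emph{Lower bound.} Let $I$ be a set of $m$ indices and $Y=\sum_{j\in I}s_j$. Since $E(h_j\rho_\gamma')=z_j\varphi=s_j\varphi$, we have $\|E(\sum_{j\in I}h_j\rho_\gamma')\|_1=\int|Y|\varphi\,d\tau=c\int|Y|\,d\tilde\tau$. A product of the $s_j$ has integral $1$ if each index occurs an even number of times and $0$ otherwise, so $\int Y^2\,d\tilde\tau=m$ and $\int Y^4\,d\tilde\tau=m+3m(m-1)\le3m^2$. H\"older's inequality applied to $Y^2=|Y|^{2/3}|Y|^{4/3}$ gives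
\[
m\le\Big(\int|Y|\,d\tilde\tau\Big)^{2/3}(3m^2)^{1/3},\qquad\text{that is,}\qquad\int|Y|\,d\tilde\tau\ge\sqrt{m/3}.
\]
Lemma~\ref{lem:dom} with $h=\sum_{j\in I}h_j$ yields
\begin{equation}\label{eq:lower}
c\sqrt{|I|/3}\le D\,\Big\|\sum_{j\in I}y_j\Big\|_\infty\qquad\text{for all finite }I.
\end{equation}

\emph{Coordinatewise convergence.} Fix $\eta$, let $k=h_0\rho_\eta'$ and $k_1=\varphi^{-1}1_{\{\varphi>0\}}Ek$. Then $\int|k_1|\,d\tilde\tau\le c^{-1}\|Ek\|_1<\infty$, and
\[
y_j(\eta)=\int z_jk\,d\tau=\int z_jEk\,d\tau=c\int s_jk_1\,d\tilde\tau .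
\]
The $s_j$ are orthonormal in $L_2(\tilde\tau)$, so $\int s_jk_2\,d\tilde\tau\to0$ for $k_2\in L_2(\tilde\tau)$ by Bessel's inequality. Since $|s_j|=1$ and $L_2(\tilde\tau)$ is dense in $L_1(\tilde\tau)$, the same holds for $k_1$. So $y_j(\eta)\to0$ as $j\to\infty$.

\emph{Upper bound along a subsequence.} Choose $j_1<j_2<\cdots$ inductively so that $|y_{j_i}|\le2^{-i}$ on $\bigcup_{l<i}\Gamma_l$, where $\Gamma_l=\{\eta:|y_{j_l}(\eta)|>2^{-l}\}$. This is possible because each $\Gamma_l$ is finite and $y_j\to0$ coordinatewise. The sets $\Gamma_i$ are pairwise disjoint, so for each $\eta$ at most one term $|y_{j_i}(\eta)|$ exceeds $2^{-i}$, and $\|\sum_{i\le m}y_{j_i}\|_\infty\le C_3+1$ for all $m$. This contradicts \eqref{eq:lower} for large $m$.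
\end{proof}

The points of $P$ had to be put into $\Sigma_0$ for this argument: on an atom there is no room for independent signs, and the model case of Section~\ref{sub:model} leaves exactly the point masses undetermined.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Proposition~\ref{prop:easy} only (iv)$\Rightarrow$(i) remains. By Proposition~\ref{prop:meas}, $\{\rho_\gamma\}$ lies in the separable space $L_1(\Sigma_0)$, and the reduction after Lemma~\ref{lem:setup} gives (i).
\end{proof}

\section{Nonseparable measures and F-spaces}\label{sec:C}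

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $C(K)$ be Grothendieck. Suppose $L_1(\lambda)$ is nonseparable for some positive $\lambda\in M(K)$. The inclusion $L_2(\lambda)\to L_1(\lambda)$ is continuous with dense range, so the Hilbert space $L_2(\lambda)$ is nonseparable and contains an orthonormal family of size $\omega_1$. Proposition~\ref{prop:on} gives a space $Z(S,\mathcal A)$ that is not a $\mathcal C$-space.

Conversely, suppose $L_1(\lambda)$ is separable for every positive $\lambda\in M(K)$, and let $S$ and $\mathcal A$ be given, with $\Gamma\neq\emptyset$. By Lemmas~\ref{lem:wn}(a),(b) and~\ref{lem:control}, the weakly null family $(\sigma_\gamma)$ lies in some $L_1(\lambda)$, so it is norm separable. By Lemma~\ref{lem:wn}(c) condition (i) holds, and $Z(S,\mathcal A)$ is a $\mathcal C$-space by Proposition~\ref{prop:easy}. For $\Gamma=\emptyset$ condition (i) is vacuous.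

Now let $K$ be an infinite compact F-space. Then $C(K)$ is Grothendieck \cite{See}. We show that $K$ contains a closed copy of $\beta\omega$; this is an instance of the fact that countable subsets of F-spaces are $C^*$-embedded \cite{GJ}. An infinite Hausdorff space contains pairwise disjoint nonempty open sets $G_n$, $n\in\omega$. Pick $t_n\in G_n$. Replacing $G_n$ by $\{u_n>0\}$, where $u_n\in C(K)$ vanishes off $G_n$ and $u_n(t_n)=1$, we may assume that each $G_n$ is an $F_\sigma$. Let $\iota:\beta\omega\to K$ be the continuous extension of $n\mapsto t_n$. Two distinct points of $\beta\omega$ lie in $\overline A$ and $\overline{\omega\setminus A}$ for some $A\subset\omega$. Their images lie in the closures of $\bigcup_{n\in A}G_n$ and $\bigcup_{n\notin A}G_n$, which are disjoint open $F_\sigma$ sets and so have disjoint closures. Thus $\iota$ is injective, hence a homeomorphism onto a closed subset of $K$.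

Transport the measure $\lambda$ and the functions $r_\xi$ of Lemma~\ref{lem:lambda} to $\iota(\beta\omega)$ and extend them by zero; this gives a Radon probability on $K$. For $\xi\neq\zeta$, orthogonality of the $\pm1$-valued functions gives $\lambda(r_\xi\neq r_\zeta)=\frac12$, so $\|r_\xi-r_\zeta\|_{L_1(\lambda)}=1$. Hence $L_1(\lambda)$ is nonseparable, and the first part applies.

It remains to see that the listed spaces are F-spaces. Each is the Stone space of a Boolean algebra, and there an open $F_\sigma$ set is a countable union of clopen sets, since each of its compact pieces is covered by finitely many clopen subsets of it. So it suffices, given elements $\mathsf a_n,\mathsf b_m$ of the algebra with $\mathsf a_n\wedge\mathsf b_m=0$ for all $n,m$, to find $\mathsf a$ above all $\mathsf a_n$ and disjoint from all $\mathsf b_m$. In a $\sigma$-complete algebra take $\mathsf a=\sup_n\mathsf a_n$, which lies below the complement of each $\mathsf b_m$; this covers $\beta\omega$, the Stone space of $\mathcal P(\omega)$. The space $\omega^*$ is the Stone space of $\mathcal P(\omega)$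 modulo finite sets. If $A_n',B_m'\subset\omega$ are representatives, so that each $A_n'\cap B_m'$ is finite, take $A'=\bigcup_n(A_n'\setminus\bigcup_{m\le n}B_m')$. Then $A_n'\setminus A'$ is finite, and $A'\cap B_m'\subset\bigcup_{n<m}(A_n'\cap B_m')$ is finite.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CS} Jes\'us M.F. Castillo, Alberto Salguero Alarc\'on, \emph{Twisted sums of $c_0(I)$}, arXiv:2204.01704 (2022).

\bibitem{GJ} Gillman and Jerison, 14N.

\bibitem{Gro} Grothendieck, 1953.

\bibitem{See} Seever, 1968.

\end{thebibliography}
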